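\title{Antichains in the Fibonacci cube}

\begin{abstract}
The independent sets of the path on $n$ vertices, ordered by inclusion, form the Fibonacci cube. We prove that a largest antichain in it has the size of a largest layer, and that the largest layers are the only antichains of maximum size. The main tool is an explicit flow between the layers $r$ and $r+1$ with constant outflow and constant inflow. Between nonempty layers such a flow exists exactly when $n\ge 3r+1$. We build it by viewing independent sets as placements of dominoes on a strip and coloring the uncovered cells. The method also gives the exact range of layers in which the LYM inequality holds, and the size of a largest antichain of independent sets of a cycle.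
\end{abstract}

\section{The problem and the results}\label{sec:intro}

A set of vertices of a finite graph $H$ is \emph{independent} if it contains no edge. Let $Q(H)$ be the family of all independent sets of $H$, and let $Q^{(r)}(H)$, the $r$-th \emph{layer}, be the family of those of size $r$. A family $\mathcal A\subseteq Q(H)$ is an \emph{antichain} if no member of $\mathcal A$ is contained in another member, and $s(H)$ denotes the maximum size of an antichain in $Q(H)$. Every layer is an antichain, so $s(H)\ge\max_r|Q^{(r)}(H)|$.

For $n\ge1$ let $P_n$ be the path with vertex set $[n]=\{1,\dots,n\}$ and edges $\{i,i+1\}$, $1\le i\le n-1$. Its independent sets are the subsets of $[n]$ with no two consecutive integers. Sorting them by whether they contain $n$ gives $|Q(P_n)|=|Q(P_{n-1})|+|Q(P_{n-2})|$ for $n\ge3$, and $Q(P_n)$ is called the \emph{Fibonacci cube}. We answer the following question, which comes from Falgas-Ravry \cite{FR}: is it true that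
\[
s(P_n)=\max\{|Q^{(r)}(P_n)| : 0\le r\le n\}\qquad\text{for every } n\,?
\]

If $H$ has $n$ vertices and no edges, then $Q(H)$ consists of all subsets of the vertex set, and $s(H)=\max_r\binom nr$ is Sperner's theorem. It rests on regularity: every $r$-set has $n-r$ supersets of size $r+1$ and every $(r+1)$-set has $r+1$ subsets of size $r$, so counting inclusions in two ways compares any family with its neighbors in the next layer. For a general $H$ only half of this survives. An independent $(r+1)$-set still has $r+1$ independent subsets of size $r$, but the number of independent supersets varies: in $P_4$ the set $\{1\}$ has two of size $2$ and $\{2\}$ has one, and in $P_3$ the set $\{2\}$ has none. A small maximal independent set can destroy the equality. In the star with center $c$ and four leaves the layers have sizes $1,5,6,4,1$, while $\{c\}$ and the six pairs of leaves form an antichain of size $7$.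

For the path one would still guess that the answer is yes. Every vertex lies in a maximal independent set or is adjacent to it, so such a set has at least $n/3$ elements, whereas the largest layer turns out to lie near $r=\frac{5-\sqrt5}{10}\,n\approx0.276\,n$. Maximal sets therefore occur only above the peak, where one wants to move downward anyway. The guess is correct. In the statements below, $q_r=|Q^{(r)}(P_n)|$, and $R=\lceil n/2\rceil$ is the largest size of an independent set of $P_n$.

\begin{theorem}\label{thm:sperner}
For every $n\ge1$ we have $s(P_n)=\max_r q_r=q_{r^*}$, where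
\[
r^*=\Bigl\lceil \frac{5n+2-\sqrt{5n^2+20n+24}}{10}\,\Bigr\rceil .
\]
\end{theorem}

\begin{theorem}\label{thm:unique}
Every antichain of maximum size in $Q(P_n)$ is a full layer $Q^{(r)}(P_n)$ with $q_r$ maximum.
\end{theorem}

The substitute for regularity is a weighting of the inclusions that makes the weighted degrees constant. For $F\subseteq Q^{(r)}(H)$, the \emph{upper shadow} $\partial F$ is the family of independent $(r+1)$-sets that contain a member of $F$. For $G\subseteq Q^{(r+1)}(H)$, the \emph{lower shadow} $\Delta G$ is the family of $r$-subsets of members of $G$; these are all independent.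

\begin{theorem}\label{thm:flow}
If $n\ge3r+1$, there are weights $f(A,B)\ge0$ on the pairs $A\subset B$ with $A\in Q^{(r)}(P_n)$, $B\in Q^{(r+1)}(P_n)$, and constants $\alpha,\beta>0$, such that $\sum_Bf(A,B)=\alpha$ for every $A$ and $\sum_Af(A,B)=\beta$ for every $B$. Hence
\begin{equation}\label{eq:nmp}
\frac{|\partial F|}{q_{r+1}}\ge\frac{|F|}{q_r}\quad\text{and}\quad\frac{|\Delta G|}{q_r}\ge\frac{|G|}{q_{r+1}}
\end{equation}
for all $F\subseteq Q^{(r)}(P_n)$ and $G\subseteq Q^{(r+1)}(P_n)$. For $0\le r\le R-1$ the condition $n\ge3r+1$ is also necessary for the normalized matching property \eqref{eq:nmp}.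
\end{theorem}

In the family of all subsets of $[n]$, the LYM inequality says that the proportions of the layers occupied by an antichain add up to at most $1$. In $Q(P_3)$ this fails: the antichain $\{\{2\},\{1,3\}\}$ occupies one third of layer $1$ and all of layer $2$. The inequality holds in the low layers, and the range is exact.

\begin{theorem}\label{thm:lym}
Let $0\le t\le R$. The inequality $\sum_{r=0}^t|\mathcal A\cap Q^{(r)}(P_n)|/q_r\le1$ holds for all antichains $\mathcal A$ contained in the layers $0,\dots,t$ if and only if $t\le(n+2)/3$.
\end{theorem}

\begin{theorem}\label{thm:cycle}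
For $N\ge3$, the maximum size of an antichain of independent sets of the cycle $C_N$ is the size of a largest layer.
\end{theorem}

Section~\ref{sec:push} reduces the bound on antichains to inequalities between shadows, and Section~\ref{sec:domino} settles the layers with $n\le3r$ by counting degrees. The heart of the paper is the flow of Section~\ref{sec:flow}. Throughout, $\binom pj=0$ unless $0\le j\le p$.

\section{Pushing an antichain toward the largest layer}\label{sec:push}

In this section only, $H$ is any finite graph, $R$ is its largest size of an independent set, $Q^{(r)}=Q^{(r)}(H)$ and $q_r=|Q^{(r)}|$. Thus $q_r>0$ for $0\le r\le R$ and $q_{R+1}=0$. For $0\le r\le R-1$, \emph{level $r$} is the pair of layers $Q^{(r)},Q^{(r+1)}$. It is called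
\begin{itemize}
\item \emph{balanced} if there are weights $f(A,B)\ge0$ on the pairs $A\subset B$ with $A\in Q^{(r)}$, $B\in Q^{(r+1)}$, and constants $\alpha,\beta>0$, such that every $A$ has \emph{outflow} $\sum_Bf(A,B)=\alpha$ and every $B$ has \emph{inflow} $\sum_Af(A,B)=\beta$;
\item \emph{shrinking} if $|\Delta G|>|G|$ for every nonempty $G\subseteq Q^{(r+1)}$.
\end{itemize}
At a shrinking level $q_r\ge|\Delta Q^{(r+1)}|>q_{r+1}$.

\begin{lemma}\label{lem:nmp}
At a balanced level, $\alpha q_r=\beta q_{r+1}$ and the inequalities \eqref{eq:nmp} hold.
\end{lemma}

\begin{proof}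
Summing $f$ over all pairs gives $\alpha q_r=\beta q_{r+1}$. All weight that leaves $F$ enters $\partial F$, so $\alpha|F|\le\beta|\partial F|$. All weight that enters $G$ leaves $\Delta G$, so $\beta|G|\le\alpha|\Delta G|$. Now use $\alpha/\beta=q_{r+1}/q_r$.
\end{proof}

\begin{lemma}\label{lem:replace}
Let $\mathcal A\subseteq Q(H)$ be a nonempty antichain.
\begin{itemize}
\item[(a)] If $r$ is the least size of a member of $\mathcal A$ and $F=\mathcal A\cap Q^{(r)}$, then $\partial F\cap\mathcal A=\emptyset$ and $(\mathcal A\setminus F)\cup\partial F$ is an antichain.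
\item[(b)] If $r+1\ge1$ is the largest size of a member of $\mathcal A$ and $G=\mathcal A\cap Q^{(r+1)}$, then $\Delta G\cap\mathcal A=\emptyset$ and $(\mathcal A\setminus G)\cup\Delta G$ is an antichain.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $B\in\partial F$, say $B\supset A\in F$, and let $C\in\mathcal A\setminus F$. If $B\subseteq C$, then $A\subset C$, which is impossible in an antichain. If $C\subseteq B$, then $C=B$ because $|C|\ge r+1$, and we are in the previous case. So $B$ and $C$ are distinct and incomparable.

(b) Let $A\in\Delta G$, say $A\subset B\in G$, and let $C\in\mathcal A\setminus G$. If $C\subseteq A$, then $C\subset B$, which is impossible. If $A\subseteq C$, then $C=A$ because $|C|\le r$, and we are in the previous case.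
\end{proof}

We call the operation in (a) \emph{raising} and the operation in (b) \emph{lowering}.

\begin{proposition}\label{prop:push}
Suppose that the ratios $q_{r+1}/q_r$ are strictly decreasing for $0\le r\le R$ and that every level is balanced or shrinking. Let $r^*$ be the least $r$ with $q_r\ge q_{r+1}$. Let $r^{**}=r^*+1$ if $q_{r^*}=q_{r^*+1}$, and $r^{**}=r^*$ otherwise. Then $s(H)=q_{r^*}=q_{r^{**}}=\max_rq_r$, and every antichain of maximum size is contained in $Q^{(r^*)}\cup Q^{(r^{**})}$.
\end{proposition}

\begin{proof}
The index $r^*$ exists and is at most $R$ because $q_{R+1}=0$. The ratios exceed $1$ for $r<r^*$ and, being strictly decreasing, are less than $1$ for $r^*<r\le R$. So $q_r<q_{r+1}$ for $r<r^*$ and $q_r>q_{r+1}$ for $r^{**}\le r\le R$, and $q_{r^*}=q_{r^{**}}$ is the maximum.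

Let $r<r^*$. Level $r$ is not shrinking because $q_r<q_{r+1}$, so it is balanced, and \eqref{eq:nmp} gives $|\partial F|>|F|$ for nonempty $F\subseteq Q^{(r)}$. Let $r^*\le r\le R-1$ and let $G\subseteq Q^{(r+1)}$ be nonempty. If level $r$ is shrinking, then $|\Delta G|>|G|$. If it is balanced, then $|\Delta G|\ge(q_r/q_{r+1})|G|$. In both cases $|\Delta G|\ge|G|$, with strict inequality when $r\ge r^{**}$.

Let $\mathcal A$ be an antichain of maximum size. If it met a layer below $r^*$, raising would give a larger antichain, and if it met a layer above $r^{**}$, lowering would. So $\mathcal A\subseteq Q^{(r^*)}\cup Q^{(r^{**})}$. If $\mathcal A$ meets layer $r^*+1$, lowering once gives a subfamily of $Q^{(r^*)}$ with at least $|\mathcal A|$ members. Hence $|\mathcal A|\le q_{r^*}$, and the layer $Q^{(r^*)}$ attains the bound.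
\end{proof}

\begin{remark}
Hall's theorem says that a bipartite graph with parts $X,Y$ has a matching covering $X$ if and only if every $S\subseteq X$ has at least $|S|$ neighbors. The shadow inequalities in the proof thus give matchings along inclusions from layer $r$ into layer $r+1$ for $r<r^*$, and from layer $r+1$ into layer $r$ for $r\ge r^*$. In their union every set has at most one partner above and one below, and every set outside layer $r^*$ has a partner in the direction of that layer. So the union partitions $Q(H)$ into $q_{r^*}$ chains, each meeting $Q^{(r^*)}$ once, and an antichain has at most one member in each chain.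
\end{remark}

\section{Dominoes, gaps and the high layers}\label{sec:domino}

From here until Section~\ref{sec:cycle}, $H=P_n$ and $Q^{(r)}=Q^{(r)}(P_n)$. Whether an element can be added to $A$ depends only on the spaces between the elements of $A$, so we take these spaces as coordinates. Consider a strip of $n+1$ cells numbered $1,\dots,n+1$, and for each $a\in A\subseteq[n]$ lay a domino on the cells $a,a+1$. The dominoes are disjoint if and only if $A$ is independent. Let $A=\{a_1<\dots<a_r\}$ be independent and put $a_0=-1$, $a_{r+1}=n+2$. The uncovered cells, which we call \emph{free}, number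
\[
\ell=n+1-2r,
\]
and the dominoes cut them into $r+1$ \emph{gaps}, some possibly empty. For $0\le i\le r$, gap $i$ consists of the cells $a_i+2,\dots,a_{i+1}-1$ and has length $x_i=a_{i+1}-a_i-2$. The map $A\mapsto(x_0,\dots,x_r)$ is a bijection from $Q^{(r)}$ onto the sequences of $r+1$ nonnegative integers with sum $\ell$; its inverse is given by $a_{i+1}=a_i+x_i+2$. Hence $q_r=\binom{\ell+r}{r}=\binom{n+1-r}r$.

Adding an element to $A$ means laying a domino on two adjacent free cells, which lie in one gap $i$. If the new element is $a_i+2+y$, then $x_i$ is replaced by two consecutive entries $y,z\ge0$ with $y+z=x_i-2$. Deleting an element merges two consecutive entries $y,z$ into $y+z+2$. The number of supersets of $A$ in $Q^{(r+1)}$ is therefore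
\begin{equation}\label{eq:updeg}
\sum_{i}\max(x_i-1,0)=\ell-\#\{i:x_i>0\}.
\end{equation}

\begin{lemma}\label{lem:ratio}
For $0\le r\le R$,
\begin{equation}\label{eq:ratio}
\frac{q_{r+1}}{q_r}=\frac{\ell(\ell-1)}{(r+1)(\ell+r)}=\frac{(n-2r+1)(n-2r)}{(r+1)(n-r+1)} .
\end{equation}
These ratios are strictly decreasing, and the least $r$ with $q_r\ge q_{r+1}$ is the number $r^*$ in Theorem~\ref{thm:sperner}.
\end{lemma}

\begin{proof}
For $r\le R-1$ we have $\ell\ge2$, and \eqref{eq:ratio} is the quotient of $q_{r+1}=\frac{(\ell+r-1)!}{(r+1)!\,(\ell-2)!}$ by $q_r=\frac{(\ell+r)!}{r!\,\ell!}$. For $r=R$ we have $\ell\in\{0,1\}$ and both sides vanish.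

Let $r\le R-1$ and $h=n-2r\ge1$. Passing from $r$ to $r+1$, the numerator changes from $(h+1)h$ to $(h-1)(h-2)\ge0$, a drop of $4h-2>0$. The denominator stays positive and grows by $(r+2)(n-r)-(r+1)(n-r+1)=h-1\ge0$. So the ratio drops.

For $0\le r\le R$, the condition $q_r\ge q_{r+1}$ reads $(n-2r+1)(n-2r)\le(r+1)(n-r+1)$, that is, $5r^2-(5n+2)r+n^2-1\le0$. This holds exactly when $\rho_-\le r\le\rho_+$, where $\rho_\pm=\frac1{10}\bigl(5n+2\pm\sqrt{5n^2+20n+24}\bigr)$. The roots have positive sum and product $(n^2-1)/5\ge0$, so $\rho_-\ge0$, and $\rho_+-\rho_-=\frac15\sqrt{5n^2+20n+24}\ge\frac75>1$. Let $r_0\le R$ be the least $r$ with $q_r\ge q_{r+1}$. Then $r_0\ge\lceil\rho_-\rceil$. Conversely, $\lceil\rho_-\rceil$ lies in $[0,r_0]\subseteq[0,R]$ and in $[\rho_-,\rho_+]$, so it satisfies the condition, and $r_0\le\lceil\rho_-\rceil$.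
\end{proof}

The threshold $n\ge3r+1$ is the inequality $\ell\ge r+2$: there are more free cells than gaps, so every $A\in Q^{(r)}$ has a gap of length at least $2$ and can be extended. When it fails, maximal sets appear, but all upward degrees are small.

\begin{lemma}\label{lem:high}
Let $0\le r\le R-1$ and $n\le3r$. Then \emph{(a)} level $r$ is shrinking, and \emph{(b)} some $A\in Q^{(r)}$ has $\partial\{A\}=\emptyset$.
\end{lemma}

\begin{proof}
The hypotheses say that $2\le\ell\le r+1$.

(a) Some gap of each $A\in Q^{(r)}$ is nonempty, so by \eqref{eq:updeg} $A$ has at most $\ell-1\le r$ supersets in $Q^{(r+1)}$. Each $B\in Q^{(r+1)}$ has $r+1$ subsets in $Q^{(r)}$. Counting the inclusions between $\Delta G$ and $G$ gives $(r+1)|G|\le r|\Delta G|$, so $|\Delta G|>|G|$ if $G\ne\emptyset$.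

(b) Take the set whose gap sequence consists of $\ell$ ones and $r+1-\ell$ zeros.
\end{proof}

Counting degrees cannot handle the layers around the peak. There $\ell\ge r+2$, and by \eqref{eq:updeg} a set with all gaps nonempty has only $\ell-(r+1)=n-3r$ supersets, about $0.17\,n$ when $r\approx0.276\,n$. This is fewer than the $r+1$ subsets of each superset.

\section{The normalized flow}\label{sec:flow}

\subsection*{A forced example}
Normalize a flow so that $\alpha=1$. Then $f(A,\cdot)$ is a random rule for adding a domino to $A$, and constant inflow means that a uniformly random $A$ produces a uniformly random $B$.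

\begin{example}\label{ex:four}
Let $n=4$, $r=1$. The inclusions between the four singletons and the three independent pairs form the path
\[
\{3\}\subset\{1,3\}\supset\{1\}\subset\{1,4\}\supset\{4\}\subset\{2,4\}\supset\{2\}.
\]
Choosing a superset uniformly gives inflows $\frac32,1,\frac32$, so the obvious rule fails. With $\alpha=1$ we need $\beta=\frac43$, and the weights are then forced from left to right: $1,\frac13,\frac23,\frac23,\frac13,1$. Thus $\{1\}$, whose gaps are $(0,3)$, must put the new domino on the first two cells of its long gap with probability $\frac13$, while $\{4\}$, whose gaps are $(3,0)$, must do so with probability $\frac23$. The rule has to depend on the index of the gap, not only on its length.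
\end{example}

\subsection*{Colorings and patterns}
The sets of a layer have different gap sequences but the same number of free cells. A quantity that is to be the same for all of them should count objects that see only this number, and the simplest such objects are the ways to color $k$ of the free cells red. We let red cells propose positions for the new domino. Reading a gap from left to right, a red cell reserves itself and the next cell as a tentative domino. A red cell at the right end of its gap has no next cell and must be recorded separately. The record of this reading is the following object.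

\begin{definition}
A \emph{pattern} $\tau$ of a finite family $x=(x_i)$ of nonnegative integers assigns to each $i$ a word $\sigma_i$ in the letters $D$ (\emph{double}) and $\bullet$ (\emph{single}) and a number $\mu_i\in\{0,1\}$, such that $|\sigma_i|+\mu_i=x_i$, where the length $|\sigma_i|$ counts each single once and each double twice. If $\mu_i=1$, then $i$ is \emph{marked}, and we write $\sigma_i\ast$ for the pair $(\sigma_i,\mu_i)$. Let $d(\tau)$ be the total number of doubles and $m(\tau)=\sum_i\mu_i$ the number of marks. A pattern of a set $A$ is a pattern of its gap sequence, laid out on the free cells of each gap from left to right with the mark last.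
\end{definition}

\begin{lemma}\label{lem:count}
If $\sum_ix_i=L$ and $k\ge0$, then
\[
\sum_{\tau\ \mathrm{pattern\ of}\ x}\binom{d(\tau)}{k-d(\tau)-m(\tau)}=\binom Lk .
\]
More precisely, the reading described in the proof maps the $k$-subsets of $L$ cells to patterns of $x$, and $\tau$ has exactly $\binom{d(\tau)}{k-d(\tau)-m(\tau)}$ preimages.
\end{lemma}

\begin{proof}
Take a row of $x_i$ cells for each $i$ and color some of the $L$ cells red. Read each row from left to right. If the next unread cell is not red, write $\bullet$. If it is red and not last in its row, write $D$ and read the following cell as well, whatever its color. If it is red and last in its row, put $\mu_i=1$; if this never happens in row $i$, put $\mu_i=0$. The output is a pattern $\tau$ of $x$, together with the set $T$ of those doubles whose second cell is red. Conversely, given a pattern $\tau$ and any set $T$ of its doubles, lay $\tau$ out on the rows and color red the marks, the first cells of all doubles and the second cells of the doubles in $T$. Block by block, reading this coloring returns $(\tau,T)$, and every coloring is recovered from its own pair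 $(\tau,T)$. So colorings correspond bijectively to pairs $(\tau,T)$. The number of red cells is $d(\tau)+m(\tau)+|T|$, which equals $k$ for exactly $\binom{d(\tau)}{k-d(\tau)-m(\tau)}$ choices of $T$.
\end{proof}

The left side of the identity looks as if it depended on $x$, and the right side shows that it depends only on $L$. Any flow whose totals can be written as such sums is therefore constant on a layer. One binomial identity will bring the inflow into this form.

\begin{lemma}\label{lem:binom}
For integers $d\ge0$ and $j$, $\ \displaystyle\frac{d+1+j}{d+1}\binom{d+1}j=\binom dj+2\binom d{j-1}$.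
\end{lemma}

\begin{proof}
Add $\binom{d+1}j=\binom dj+\binom d{j-1}$ and $\frac{j}{d+1}\binom{d+1}j=\binom d{j-1}$.
\end{proof}

\subsection*{Moves}
Fix $r$ with $\ell\ge r+2$ and put
\[
k=r+2,\qquad w(\tau)=\binom{d(\tau)}{k-d(\tau)-m(\tau)},\qquad\lambda_i=\frac{r+1-i}{r+2}\in(0,1)\quad(0\le i\le r).
\]
The first idea is to turn a double of $\tau$ into a true domino. If its gap is marked, the mark then lands in the right one of the two new gaps, and this preference for the right unbalances the ends of the strip. We correct it by sometimes sending the mark to the left gap instead, which shifts the domino one cell to the right.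

Let $\tau$ be a pattern of $A\in Q^{(r)}$. A \emph{move} from $\tau$ chooses a gap $i$ and an occurrence of $D$ in $\sigma_i=uDv$, replaces the entry $(\sigma_i,\mu_i)$ by two consecutive entries $(u,\mu'),(v,\mu'')$ with $\mu'+\mu''=\mu_i$, and copies all other entries. Its \emph{factor} is $1$ if $\mu_i=0$; it is $\lambda_i$ if $(\mu',\mu'')=(0,1)$; and it is $1-\lambda_i$ if $(\mu',\mu'')=(1,0)$. The lengths $y=|u|+\mu'$ and $z=|v|+\mu''$ satisfy $y+z=x_i-2$, so the result is a pattern $\tau'$ of a set $B\in Q^{(r+1)}$ with $A\subset B$. If the chosen double occupies the cells $c,c+1$, then $B=A\cup\{c+\mu'\}$; see Figure~\ref{fig:move}. Moreover $d(\tau')=d(\tau)-1$ and $m(\tau')=m(\tau)$. Define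
\begin{equation}\label{eq:f}
f(A,B)=\sum\frac{w(\tau)}{d(\tau)}\cdot(\text{factor of the move}),
\end{equation}
summed over all moves from a pattern $\tau$ of $A$ to a pattern of $B$. In words: each coloring of $r+2$ free cells of $A$ carries weight $1$, splits it equally among the doubles of its pattern, and a double in a marked gap $i$ splits its share in the ratio $\lambda_i:1-\lambda_i$ between its own position and the next.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.6]
\foreach \x in {2,5,8,9} \fill[red!30] (\x-1,0) rectangle (\x,1);
\foreach \x in {1,...,13} \node at (\x-0.5,1.4) {\scriptsize $\x$};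
\foreach \y in {0,-2,-4} {
  \draw (0,\y) grid (13,\y+1);
  \filldraw[fill=black!60] (5,\y) rectangle (7,\y+1) (9,\y) rectangle (11,\y+1);
  \draw[thick,rounded corners] (7.15,\y+0.15) rectangle (8.85,\y+0.85);
  \foreach \x in {1,12,13} \node at (\x-0.5,\y+0.5) {$\bullet$};
}
\draw[thick,rounded corners] (1.15,0.15) rectangle (2.85,0.85);
\filldraw[fill=black!60] (1,-2) rectangle (3,-1) (2,-4) rectangle (4,-3);
\foreach \x/\y in {3.5/0.5,3.5/-1.5,4.5/-3.5} \node at (\x,\y) {$\bullet$};
\foreach \x/\y in {4.5/0.5,4.5/-1.5,1.5/-3.5} \node at (\x,\y) {$\ast$};
\node[right] at (13.2,0.5) {$\{6,10\}$};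
\node[right] at (13.2,-1.5) {$\{2,6,10\}$, factor $\frac34$};
\node[right] at (13.2,-3.5) {$\{3,6,10\}$, factor $\frac14$};
\end{tikzpicture}
\caption{Top: the independent set $\{6,10\}$ of $P_{12}$ as two dark dominoes on $13$ cells. The red cells $2,5,8,9$ (lightly shaded) are read as singles $\bullet$, doubles (rounded boxes) and a mark $\ast$. Below: the two moves that turn the double on cells $2,3$ into a domino; the mark stays to its right, or passes to its left and shifts it by one cell.}
\label{fig:move}
\end{figure}

\begin{example}\label{ex:check}
In Example~\ref{ex:four}, $k=\ell=3$, so all free cells are red, and $\lambda_0=\frac23$, $\lambda_1=\frac13$. The sets $\{2\}$ and $\{3\}$ have a single move, of factor $1$, because their double fills an unmarked gap. The long gap of $\{1\}$ is gap $1$ and reads $D\ast$, so $\{1\}$ sends $\lambda_1=\frac13$ to $\{1,3\}$ and $\frac23$ to $\{1,4\}$. The long gap of $\{4\}$ is gap $0$, so $\{4\}$ sends $\lambda_0=\frac23$ to $\{1,4\}$ and $\frac13$ to $\{2,4\}$. These are the forced weights.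

For $n=3$, $r=0$ there is one gap of four cells, $k=2$ and $\lambda_0=\frac12$:
\[
\begin{array}{c|cccccc}
\text{red cells}&1,2&1,3&1,4&2,3&2,4&3,4\\
\text{pattern}&D\bullet\bullet&DD&D\bullet\ast&\bullet D\bullet&\bullet D\ast&\bullet\bullet D\\
\text{new element}&1&1\text{ or }3&1\text{ or }2&2&2\text{ or }3&3
\end{array}
\]
Each ``or'' splits the weight in halves, and each of $\{1\},\{2\},\{3\}$ receives $2$. Without the shift the totals would be $\frac52,2,\frac32$.
\end{example}

\begin{proposition}\label{prop:flow}
If $\ell\ge r+2$, the weights \eqref{eq:f} have constant outflow and inflow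
\[
\alpha=\binom{\ell}{r+2}>0,\qquad\beta=\frac{r+1}{r+2}\left[\binom{\ell-2}{r+1}+2\binom{\ell-2}{r}\right]>0 .
\]
\end{proposition}

\begin{proof}
\emph{Outflow.} Fix $A$. For each double of a pattern $\tau$ of $A$ the factors of its moves add up to $1$, so a pattern with $d(\tau)\ge1$ contributes $d(\tau)\cdot w(\tau)/d(\tau)=w(\tau)$. A pattern with $d(\tau)=0$ has no move, but it also has no weight: $A$ has $r+1$ gaps, so $m(\tau)\le r+1<k$ and $w(\tau)=\binom0{k-m(\tau)}=0$. By Lemma~\ref{lem:count}, the outflow is $\sum_\tau w(\tau)=\binom\ell{r+2}$.

\emph{Inflow.} Fix $B$ and a pattern $\tau'=(\sigma'_g,\mu'_g)_{0\le g\le r+1}$ of $B$, and write $d=d(\tau')$, $m=m(\tau')$. A move that ends in $\tau'$ is determined by the index $i\in\{0,\dots,r\}$ of the gap that it splits: entry $i$ of the starting pattern must be $(\sigma'_iD\sigma'_{i+1},\,\mu'_i+\mu'_{i+1})$, the displayed $D$ is the chosen one, and the other entries are copied. This move exists if and only if $\mu'_i+\mu'_{i+1}\le1$. Write $[E]$ for $1$ or $0$ according as $E$ holds or not. The expression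
\[
\lambda_i[\mu'_i=0]+(1-\lambda_i)[\mu'_{i+1}=0]
\]
takes the values $1,\lambda_i,1-\lambda_i,0$ for $(\mu'_i,\mu'_{i+1})=(0,0),(0,1),(1,0),(1,1)$. So it is the factor of the move when the move exists, and $0$ otherwise. Sum it over $0\le i\le r$. The coefficient of $[\mu'_g=0]$ is $\lambda_0$ for $g=0$, it is $\lambda_g+1-\lambda_{g-1}$ for $1\le g\le r$, and it is $1-\lambda_r$ for $g=r+1$. For the sum to depend only on the number of marks and not on their positions, these $r+2$ coefficients should be equal. They add up to $r+1$, so the common value must be $\frac{r+1}{r+2}$, and our $\lambda_i$ give it: $\lambda_0=\frac{r+1}{r+2}$, $\lambda_{g-1}-\lambda_g=\frac1{r+2}$ and $\lambda_r=\frac1{r+2}$. Since $\tau'$ has $r+2-m$ unmarked gaps, the factors of the moves into $\tau'$ add up to $\frac{r+1}{r+2}(r+2-m)$.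

Every starting pattern has $d+1$ doubles and $m$ marks, so each of these factors is multiplied in \eqref{eq:f} by $\frac1{d+1}\binom{d+1}j$ with $j=k-1-d-m$. Here the choice of $k$ enters again: $k$ is the number of gaps of $B$, so $r+2-m=d+1+j$. By Lemma~\ref{lem:binom}, the weight entering $\tau'$ is
\[
\frac{r+1}{r+2}\cdot\frac{d+1+j}{d+1}\binom{d+1}j=\frac{r+1}{r+2}\left[\binom d{(r+1)-d-m}+2\binom d{r-d-m}\right].
\]
Sum over all patterns $\tau'$ of $B$. The gaps of $B$ have total length $\ell-2$, and Lemma~\ref{lem:count} with $r+1$ and with $r$ red cells gives the stated $\beta$.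

The hypothesis $\ell\ge r+2$ is needed only for positivity: it gives $\binom\ell{r+2}\ge1$ and $\binom{\ell-2}r\ge1$. For $\ell\le r+1$ there is no coloring with $r+2$ red cells, and $f$ vanishes.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:flow}]
If $n\ge3r+1$, then $\ell\ge r+2\ge2$, so both layers are nonempty. Proposition~\ref{prop:flow} gives the weights and Lemma~\ref{lem:nmp} gives \eqref{eq:nmp}. If $0\le r\le R-1$ and $n\le3r$, let $A$ be as in Lemma~\ref{lem:high}(b). The first inequality in \eqref{eq:nmp} fails for $F=\{A\}$, and the second fails for $G=Q^{(r+1)}$ because $A\notin\Delta G$.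
\end{proof}

\section{Largest antichains and the LYM inequality}\label{sec:main}

\begin{proof}[Proof of Theorem~\ref{thm:sperner}]
Level $r$ is balanced if $n\ge3r+1$ by Theorem~\ref{thm:flow}, and shrinking if $n\le3r$ by Lemma~\ref{lem:high}(a). The ratios are strictly decreasing by Lemma~\ref{lem:ratio}, which also identifies $r^*$. Apply Proposition~\ref{prop:push}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lym}]
Let $t\le(n+2)/3$, so that $n\ge3r+1$ for all $r\le t-1$. Let $\mathcal A$ be a nonempty antichain in the layers $0,\dots,t$ whose lowest part $F$ lies in a layer $r<t$. Raising removes $|F|/q_r$ from the sum and adds $|\partial F|/q_{r+1}$, since $\partial F\cap\mathcal A=\emptyset$. By \eqref{eq:nmp} the sum does not decrease, and the lowest layer moves up. After at most $t$ steps we have a subfamily of $Q^{(t)}$, for which the sum is at most $1$.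

Let $(n+2)/3<t\le R$ and $r=t-1$. Then $3r>n-1$, so $n\le3r$, and Lemma~\ref{lem:high}(b) gives $A\in Q^{(r)}$ contained in no member of $Q^{(t)}$. The antichain $\{A\}\cup Q^{(t)}$ has sum $1+1/q_{t-1}>1$.
\end{proof}

For Theorem~\ref{thm:unique}, Proposition~\ref{prop:push} leaves one case: two consecutive layers of the same maximum size, where an antichain might take a part of each. Such ties occur: for $n=19$ we have $q_5=\binom{15}5=3003=\binom{14}6=q_6$. A mixed antichain of maximum size would force equality in \eqref{eq:nmp}, so no weight could enter $\partial F$ from outside $F$. To turn this into a contradiction we need every inclusion to carry positive weight and the inclusions to connect the whole layer.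

\begin{lemma}\label{lem:positive}
If $\ell\ge r+3$, then $f(A,B)>0$ for all $A\subset B$ with $A\in Q^{(r)}$, $B\in Q^{(r+1)}$.
\end{lemma}

\begin{proof}
Let $B=A\cup\{c\}$, so that $c,c+1$ are free cells of $A$ in some gap $i$. Color $c$ red, leave $c-1$ uncolored, and color $r+1$ further free cells red; this is possible because at least $\ell-2\ge r+1$ free cells differ from $c$ and $c-1$. In the reading, either $c$ is the first cell of its gap, or $c-1$ is read as a single or as the second cell of a double. In each case a new block starts at $c$, and since $c$ is red and not last in its gap, the block is a double. The pattern $\tau$ of this coloring has $w(\tau)\ge1$, and the move at this double with $\mu'=0$ leads to $B$ with factor $1$ or $\lambda_i>0$.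
\end{proof}

The lemma fails for $\ell=r+2$: for $n=7$ and $A=\{5,7\}$ the four free cells are all red and read $DD$, so $f(A,\{2,5,7\})=0$.

\begin{lemma}\label{lem:connected}
Let $\ell\ge r+2$. Call two members of $Q^{(r)}$ \emph{linked} if they have a common superset in $Q^{(r+1)}$. Then any two members of $Q^{(r)}$ are joined by a sequence of links.
\end{lemma}

\begin{proof}
Let $i,j$ be adjacent indices and $2\le b\le x_i$. Replacing $(x_j,x_i)$ by $(x_j+b,\,x_i-b)$ is a link: add a domino that splits gap $i$ into parts $b-2$ and $x_i-b$, with the first part next to gap $j$, and then delete the domino between gap $j$ and that part. We call this a \emph{transfer} of $b$ cells from $i$ to $j$, and we join every gap sequence $x$ to $(\ell,0,\dots,0)$ by transfers.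

Since $\ell>r+1$, some $x_i$ is at least $2$. Transferring the whole of gap $i$ to gap $i-1$, then the whole of gap $i-1$ to gap $i-2$, and so on, we reach a sequence with $x_0\ge2$. Suppose that $x_0=X\ge2$ and $x\ne(\ell,0,\dots,0)$, and let $i\ge1$ be least with $x_i>0$. If $x_i\ge2$, transfer the whole of it leftward, gap by gap, into gap $0$. If $x_i=1$, a single cell cannot be transferred, so we fetch it: transfer all $X$ cells of gap $0$ through the empty gaps into gap $i-1$, change the lengths of gaps $i-1,i$ by $(X,1)\to(X-2,3)\to(X+1,0)$, and transfer the $X+1$ cells back to gap $0$. In both cases $x_0$ increases, so the process ends at $(\ell,0,\dots,0)$.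
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
Let $\mathcal A$ be an antichain of maximum size $q=q_{r^*}$. By Proposition~\ref{prop:push}, $\mathcal A\subseteq Q^{(r^*)}\cup Q^{(r^{**})}$. If $r^{**}=r^*$, then $\mathcal A=Q^{(r^*)}$. So let $r=r^*$ and $q_r=q_{r+1}=q$.

If $r=0$, then $n=q_1=q_0=1$, and both one-member antichains of $Q(P_1)=\{\emptyset,\{1\}\}$ are layers. Let $r\ge1$. Level $r$ is not shrinking, so $\ell\ge r+2$ by Lemma~\ref{lem:high}(a). If $\ell=r+2$, then \eqref{eq:ratio} gives $q_{r+1}/q_r=\frac{r+2}{2r+2}<1$, which is false. Hence $\ell\ge r+3$.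

Put $F=\mathcal A\cap Q^{(r)}$ and $G=\mathcal A\cap Q^{(r+1)}$. Then $G\cap\partial F=\emptyset$ and $|F|+|G|=q$, so $|\partial F|\le q-|G|=|F|$. By Lemma~\ref{lem:nmp}, $\alpha=\beta$, and
\[
\alpha|F|=\sum_{B\in\partial F}\ \sum_{A\in F}f(A,B)\le\sum_{B\in\partial F}\ \sum_{A}f(A,B)=\beta|\partial F|\le\alpha|F| .
\]
Equality holds throughout, so $f(A,B)=0$ whenever $A\subset B\in\partial F$ and $A\notin F$. By Lemma~\ref{lem:positive} there is no such pair: every $r$-subset of a member of $\partial F$ lies in $F$. Thus a set linked to a member of $F$ lies in $F$, and by Lemma~\ref{lem:connected} either $F=Q^{(r)}$ or $F=\emptyset$. In the first case $|G|=0$ and $\mathcal A=Q^{(r)}$. In the second, $|G|=q$ and $\mathcal A=Q^{(r+1)}$.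
\end{proof}

\section{Cycles}\label{sec:cycle}

Let $N\ge3$ and let $C_N$ have vertex set $\mathbb Z_N$ and edges $\{i,i+1\}$. We verify the hypotheses of Proposition~\ref{prop:push}. Now $Q^{(r)}=Q^{(r)}(C_N)$, $q_r=|Q^{(r)}|$ and $R=\lfloor N/2\rfloor$.

Arrange $N$ cells in a circle and cover the cells $a,a+1$ for each $a\in A$. An independent set $A$ of size $r\ge1$ leaves $\ell=N-2r$ free cells in $r$ gaps, one after each domino in the clockwise direction. The gap of $a\in A$ has length $x_a=(\text{clockwise distance from $a$ to the next element of }A)-2$, where the distance is $N$ if $r=1$. Adding the element $b=a+2+y$ in the gap of $a$ leaves $a$ with a gap of length $y$ and gives $b$ a gap of length $x_a-2-y$, so \eqref{eq:updeg} again counts the supersets of $A$.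

\begin{lemma}\label{lem:cratio}
For $0\le r\le R$ we have Kaplansky's formula $q_r=N\,\frac{(N-r-1)!}{r!\,(N-2r)!}$, and the ratios
$\frac{q_{r+1}}{q_r}=\frac{(N-2r)(N-2r-1)}{(r+1)(N-r-1)}$ are strictly decreasing.
\end{lemma}

\begin{proof}
For $r=0$ the formula gives $1$. For $r\ge1$, a pair $(A,a)$ with $a\in A\in Q^{(r)}$ is determined by $a$ and the gap lengths read clockwise from $a$, which can be any $r$ nonnegative integers with sum $N-2r$. So $rq_r=N\binom{N-r-1}{r-1}$, which is the formula. The ratio follows by division for $r<R$; for $r=R$ both sides vanish, the denominator being positive since $N-R-1\ge1$. Let $r<R$ and $h=N-2r\ge2$. If $h\in\{2,3\}$, the ratio at $r$ is positive and the ratio at $r+1=R$ is $0$. If $h\ge4$, the numerator drops from $h(h-1)$ to $(h-2)(h-3)$ and the denominator grows by $(r+2)(N-r-2)-(r+1)(N-r-1)=h-3>0$.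
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:cycle}]
By Proposition~\ref{prop:push} and Lemma~\ref{lem:cratio} it suffices to show that each level $r$ with $0\le r\le R-1$ is balanced or shrinking. Level $0$ is balanced: give each pair $\emptyset\subset\{b\}$ weight $1$. Let $r\ge1$; note that $\ell\ge2$.

\emph{Case $N\le3r$.} By \eqref{eq:updeg} each $A\in Q^{(r)}$ has at most $\ell-1\le r-1$ supersets in $Q^{(r+1)}$, and each $B\in Q^{(r+1)}$ has $r+1$ subsets in $Q^{(r)}$. So $(r+1)|G|\le(r-1)|\Delta G|$ for $G\subseteq Q^{(r+1)}$, and the level is shrinking.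

\emph{Case $N\ge3r+1$}, that is, $\ell\ge r+1$. A pattern of $A$ is a pattern $(\sigma_a,\mu_a)_{a\in A}$ of its gaps, laid out clockwise. As on the path, let $k$ be the number of gaps in the upper layer, now $k=r+1$, and put $w(\tau)=\binom{d(\tau)}{k-d(\tau)-m(\tau)}$. The circle has no ends, and no shift is needed. A move chooses a double in $\sigma_a=uDv$, makes it the domino of a new element $b$, and gives the entry $(u,0)$ to $a$ and the entry $(v,\mu_a)$ to $b$. Let $f(A,B)$ be the sum of $w(\tau)/d(\tau)$ over all moves from a pattern $\tau$ of $A$ to a pattern of $B$.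

A pattern $\tau$ of $A$ has $d(\tau)$ moves. If $d(\tau)=0$, then $w(\tau)=0$ because $m(\tau)\le r<k$. So the outflow of $A$ is $\sum_\tau w(\tau)=\binom\ell{r+1}>0$ by Lemma~\ref{lem:count}.

Let $\tau'$ be a pattern of $B\in Q^{(r+1)}$ with $d$ doubles and $m$ marks. A move into $\tau'$ is determined by the new element $b\in B$. If $a\ne b$ is the element of $B$ preceding $b$, the entry of $a$ in the starting pattern must be $(\sigma'_aD\sigma'_b,\mu'_b)$, and the move exists if and only if $\mu'_a=0$. As $b$ runs through $B$ so does $a$, so there are $r+1-m$ moves into $\tau'$, each starting from a pattern with $d+1$ doubles and $m$ marks. With $j=r-d-m$ we have $r+1-m=d+1+j$, and by Lemma~\ref{lem:binom} the weight entering $\tau'$ is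
\[
\frac{d+1+j}{d+1}\binom{d+1}{j}=\binom d{r-d-m}+2\binom d{(r-1)-d-m}.
\]
By Lemma~\ref{lem:count}, applied to the $\ell-2$ free cells of $B$, the inflow of $B$ is $\binom{\ell-2}r+2\binom{\ell-2}{r-1}$, which does not depend on $B$ and is positive because $\ell-2\ge r-1\ge0$. The level is balanced.
\end{proof}

\begin{thebibliography}{1}
\bibitem{FR} Victor Falgas-Ravry, \emph{Sperner's problem for $G$-independent families}, arXiv:1302.6039 (2013).
\end{thebibliography}
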